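\title{Point stabilizers in the homeomorphism group of the pseudoarc are extremely amenable}

\begin{abstract}
Let $P$ be the pseudoarc and $G$ its homeomorphism group with the compact-open topology. We prove that the stabilizer in $G$ of any point of $P$ is extremely amenable, which answers a question of Uspenskij. It follows that $P$ is the universal minimal flow of $G$, that every minimal flow of $G$ is a point or a copy of $P$, and that the point stabilizers are exactly the maximal extremely amenable subgroups of $G$. The proof reduces the fixed point property to an approximate Ramsey statement about continuous self-maps of $[0,1]$, and proves that statement with idempotents in a compactification of the monoid of unparametrized loops in $[0,1]$.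
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

A \emph{continuum} is a nonempty compact connected metric space. It is \emph{chainable} if for every $\varepsilon>0$ it has a finite open cover $U_1,\dots,U_n$ by sets of diameter less than $\varepsilon$ such that $U_i\cap U_j\neq\emptyset$ exactly when $|i-j|\le1$. It is \emph{indecomposable} if it is not the union of two proper subcontinua, and \emph{hereditarily indecomposable} if all its subcontinua are indecomposable. Up to homeomorphism there is exactly one hereditarily indecomposable chainable continuum with more than one point, the \emph{pseudoarc} $P$. We fix a metric $d$ on $P$. Let $G=H(P)$ be the group of all homeomorphisms of $P$ with the compact-open topology, which is the topology of uniform convergence; $G$ is a Polish group. For $x\in P$ let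
\[
G_x=\{g\in G: g(x)=x\}
\]
with the subspace topology.

For a topological group $A$, an \emph{$A$-flow} is a nonempty compact Hausdorff space with a continuous action of $A$, and $A$ is \emph{extremely amenable} if every $A$-flow has a fixed point. A flow is \emph{minimal} if it has no proper nonempty closed invariant subset. Maps of flows are continuous equivariant maps, and isomorphisms are the bijective ones.

The pseudoarc is homogeneous \cite{Bing,Moise}: $G$ acts transitively on $P$. Hence the flow $P$ has no fixed point and $G$ is not extremely amenable. An extremely amenable subgroup of $G$ must fix a point of $P$, so it lies in some $G_x$. The stabilizers are thus the largest subgroups that can be extremely amenable, and one is led to the following question, posed by Uspenskij \cite{Uspenskij}: \emph{is $G_x$ extremely amenable?}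

The simplest chainable continuum, $I=[0,1]$, shows what to expect. The stabilizer of the endpoint $0$ in the homeomorphism group of $I$ is the group $H=\mathrm{Homeo}_+(I)$ of increasing homeomorphisms, and $H$ is extremely amenable by a theorem of Pestov \cite{Pestov}. The stabilizer of $\frac12$ is not: it permutes the two arcs $[0,\frac12]$ and $[\frac12,1]$, continuously because $H$ is open in the group of all homeomorphisms, and $t\mapsto 1-t$ exchanges them. The difference is visible in the subcontinua through the point: those containing $0$ are the arcs $[0,t]$, which are linearly ordered by inclusion, while from $\frac12$ one can leave in two directions. In $P$ every point $x$ behaves like the endpoint $0$. If two subcontinua contain $x$ and neither contains the other, their union is a decomposable subcontinuum; so the subcontinua of $P$ containing $x$ are linearly ordered by inclusion. One therefore guesses that the answer is yes.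

\begin{theorem}\label{thm:main}
For every $x\in P$ the group $G_x$ is extremely amenable.
\end{theorem}

\begin{theorem}\label{thm:flows}
Let $x\in P$.
\begin{enumerate}
\item[(a)] For every $y\in P\setminus\{x\}$ the orbit $G_xy$ is dense in $P$. In particular, $x$ is the only point fixed by $G_x$.
\item[(b)] $P$ is the universal minimal flow of $G$, that is, the minimal $G$-flow that maps onto every minimal $G$-flow, unique up to isomorphism. Every minimal $G$-flow is isomorphic to $P$ or is a point.
\item[(c)] Every extremely amenable subgroup of $G$ lies in some point stabilizer $G_y$. The maximal extremely amenable subgroups of $G$ are exactly the groups $G_y$, $y\in P$.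
\end{enumerate}
\end{theorem}

\subsection*{The method}

Composition of maps is written by juxtaposition, and $\|f-f'\|$ is the sup distance of two bounded real functions on the same set. Let $M$ be the monoid, under composition, of all continuous surjections $f:I\to I$ with $f(0)=0$; it contains $H$.

Let $X$ be a $G_x$-flow. By compactness it is enough to find, for given $g_1,\dots,g_r\in G_x$, a point $y\in X$ that each $g_i$ moves only a little, and we look for $y=k\xi_0$ in a single orbit. The points $g\xi_0$ and $g'\xi_0$ are close as soon as $g$ and $g'$ are uniformly close, and one map $q:P\to I$ with small fibers detects this: it suffices that $qg$ and $qg'$ be close. Take $q$ onto with $q(x)=0$. Two properties of $P$ then translate the problem to the interval. The maps $qg$, $g\in G_x$, are dense among all surjections $P\to I$ sending $x$ to $0$; and finitely many such surjections factor approximately through one finer map $p$, say $qg_i\approx h_ip$ with $h_i\in M$. Given $w\in M$, choose $k\in G_x$ with $pk\approx wq$; then $qg_ik\approx h_iwq$. The unknown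 $k\in G_x$ has become an unknown $w\in M$. A cover of $X$ by finitely many small sets becomes a finite coloring of $M$, and what is needed is a $w$ for which the maps $h_iw$ are all close to one color class (Proposition~\ref{prop:ramsey}). For the arc $I$ the identity map sees everything and the group $H$ suffices; for $P$ the maps $h_i$ fold the interval, and the whole monoid $M$ appears.

Pestov's theorem lets us replace colorings by functions on $M$ that do not depend on the parametrization of the domain (Proposition~\ref{prop:core}). This statement is the core of the paper. Section~\ref{sec:loops} states it and shows the mechanism of its proof in the smallest cases; Sections~\ref{sec:sigma}--\ref{sec:rigid} prove it. Section~\ref{sec:ramsey} passes to colorings, Section~\ref{sec:pseudoarc} proves Theorem~\ref{thm:main}, and Section~\ref{sec:flows} proves Theorem~\ref{thm:flows}. The pseudoarc does not appear in Sections~\ref{sec:loops}--\ref{sec:ramsey}.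

\section{Loops in the interval}\label{sec:loops}

\subsection*{The core statement}

For continuous $f,f':I\to I$ let
\[
\rho(f,f')=\inf_{\varphi\in H}\|f\varphi-f'\|,
\]
the distance between $f$ and $f'$ as unparametrized paths. It is a pseudometric: it is symmetric because $\|f\varphi-f'\|=\|f'\varphi^{-1}-f\|$, and the triangle inequality follows from $\|f\varphi\psi-f''\|\le\|f\varphi-f'\|+\|f'\psi-f''\|$. Also $\rho(f,f')\le\|f-f'\|\le1$.

\begin{proposition}\label{prop:core}
Let $\Psi_1,\dots,\Psi_l:M\to I$ be $1$-Lipschitz for $\rho$, let $\Phi\subset M$ be finite and $\eta>0$. Then there is $w\in M$ with $|\Psi_j(hw)-\Psi_j(w)|<\eta$ for all $h\in\Phi$ and all $j$.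
\end{proposition}

Lipschitz functions are easy to produce. If $Y$ is a nonempty subset of a pseudometric space $(Z,\rho)$ and $\Psi:Y\to I$ is $1$-Lipschitz, the McShane extension
\begin{equation}\label{eq:mcshane}
\Psi'(z)=\min\Bigl(1,\ \inf_{y\in Y}\bigl(\Psi(y)+\rho(z,y)\bigr)\Bigr)
\end{equation}
is a $1$-Lipschitz function $Z\to I$, being a truncated infimum of such functions, and it equals $\Psi$ on $Y$ because $\Psi(z)\le\Psi(y)+\rho(z,y)$ for $y,z\in Y$, with equality at $y=z$.

The function $\Psi(f)=f(1)$ is $1$-Lipschitz for $\rho$. For it, Proposition~\ref{prop:core} asks that $w(1)$ be almost fixed by all $h\in\Phi$, and the one point fixed by every element of $M$ is $0$. So we look for $w$ among \emph{loops}, that is, continuous maps $\gamma:I\to I$ with $\gamma(0)=\gamma(1)=0$. Loops bring an algebraic structure. The concatenation $\gamma*\delta$ equals $\gamma(2t)$ on $[0,\frac12]$ and $\delta(2t-1)$ on $[\frac12,1]$. Let $\Lambda$ be the set of classes $[\gamma]$ of loops modulo $\rho=0$, with the induced metric $\rho$. Let $C_0\supset M$ be the monoid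 of all continuous $h:I\to I$ with $h(0)=0$, and let $m_c\in C_0$, $m_c(u)=cu$, for $c\in I$.

\begin{lemma}\label{lem:lambda}
The formulas $[\gamma][\delta]=[\gamma*\delta]$, $\hat h([\gamma])=[h\gamma]$ for $h\in C_0$, and $\operatorname{ht}[\gamma]=\max\gamma$ are well defined, and the following hold.
\begin{enumerate}
\item[(a)] $\Lambda$ is a monoid whose identity $1$ is the class of the constant loop $0$, and
\begin{equation}\label{eq:max}
\rho(\lambda\mu,\lambda'\mu')\le\max\bigl(\rho(\lambda,\lambda'),\rho(\mu,\mu')\bigr).
\end{equation}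
\item[(b)] Each $\hat h:\Lambda\to\Lambda$ is a uniformly continuous homomorphism with $\hat h(1)=1$, and $\widehat{hk}=\hat h\hat k$.
\item[(c)] $\operatorname{ht}:\Lambda\to I$ is $1$-Lipschitz and $\operatorname{ht}(\lambda\mu)=\max(\operatorname{ht}\lambda,\operatorname{ht}\mu)$.
\item[(d)] $\hat m_0\equiv1$, $\hat m_1=\mathrm{id}$, and $\rho(\hat m_c(\lambda),\hat m_{c'}(\lambda))\le|c-c'|\operatorname{ht}\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\varphi,\psi\in H$ let $\chi\in H$ be $\frac12\varphi(2t)$ on $[0,\frac12]$ and $\frac12+\frac12\psi(2t-1)$ on $[\frac12,1]$. Then $(\gamma*\delta)\chi=(\gamma\varphi)*(\delta\psi)$, so $\|(\gamma*\delta)\chi-\gamma'*\delta'\|=\max(\|\gamma\varphi-\gamma'\|,\|\delta\psi-\delta'\|)$. Taking infima over $\varphi$ and $\psi$ gives \eqref{eq:max} for loops, and hence the product is well defined. It is associative because $(\gamma*\delta)*\zeta=(\gamma*(\delta*\zeta))\varphi$ for the piecewise linear $\varphi\in H$ through $(0,0)$, $(\frac14,\frac12)$, $(\frac12,\frac34)$, $(1,1)$. Next, $\gamma*0=\gamma\kappa$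 with $\kappa(t)=\min(2t,1)$, and $\kappa$ is the uniform limit of the piecewise linear $\kappa_n\in H$ through $(0,0)$, $(\frac12,1-\frac1n)$, $(1,1)$. As $\gamma$ is uniformly continuous, $\|\gamma\kappa_n-\gamma\kappa\|\to0$, so $\rho(\gamma,\gamma*0)=0$. For $0*\gamma$ use $\max(2t-1,0)$ and the middle point $(\frac12,\frac1n)$.

(b) If $|u-v|\le\delta_0$ implies $|h(u)-h(v)|\le\varepsilon$, then $\|\gamma\varphi-\gamma'\|\le\delta_0$ implies $\|h\gamma\varphi-h\gamma'\|\le\varepsilon$; so $\rho(\gamma,\gamma')<\delta_0$ implies $\rho(h\gamma,h\gamma')\le\varepsilon$. The rest follows from $h(\gamma*\delta)=(h\gamma)*(h\delta)$ and $h(0)=0$.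

(c) We have $\max\gamma=\max\gamma\varphi$ and $|\max\gamma\varphi-\max\gamma'|\le\|\gamma\varphi-\gamma'\|$. (d) We have $\|c\gamma-c'\gamma\|=|c-c'|\max\gamma$.
\end{proof}

The maximum in \eqref{eq:max}, where a general metric monoid would have a sum, drives the whole proof: in a product of arbitrarily many factors, each changed by at most $\varepsilon$, the total change is at most $\varepsilon$.

We want a loop of height $1$ that the homomorphisms $\hat h$ almost fix, as seen by finitely many Lipschitz functions. The most obvious loops do not work.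

\begin{example}\label{ex:tent}
Let $\tau_k$ be the loop made of $k$ full tents, piecewise linear through the points $(\frac{i}{2k},0)$ for even $i$ and $(\frac{i}{2k},1)$ for odd $i$, and let $\tau=\tau_1$. Then $\tau_k\in M$, $[\tau_k]=[\tau]^k$ and $\tau\tau_k=\tau_{2k}$. For $k<n$ we have $\rho(\tau_k,\tau_n)\ge\frac12$: if $\|\tau_k\varphi-\tau_n\|<\frac12$, the $n$ points where $\tau_n=1$ lie in distinct components of $\{\tau_k\varphi>\frac12\}$, which has only $k$ components. Put $\Psi(\tau_k)=0$ or $\frac12$ according as the exponent of $2$ in $k$ is even or odd, and extend $\Psi$ to $M$ by \eqref{eq:mcshane}. Then $|\Psi(\tau\tau_k)-\Psi(\tau_k)|=\frac12$ for all $k$. So for $\Phi=\{\tau\}$ no $\tau_k$ can serve as $w$. What these loops lack is excursions of intermediate height, which can be deformed into one another in small steps.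
\end{example}

\subsection*{The mechanism}

The plan is to single out an element by an algebraic property that the homomorphisms $\hat h$ preserve and that determines the element up to $\varepsilon$. Call a relation $R\subset S\times S$ on a semigroup $S$ \emph{compatible} if it contains the diagonal and is a subsemigroup of $S\times S$. By \eqref{eq:max},
\[
\Delta_\varepsilon=\{(\lambda,\mu)\in\Lambda^2:\rho(\lambda,\mu)\le\varepsilon\}
\]
is compatible. Such a relation is not transitive, but inside a group a chain of steps collapses to one step.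

\begin{lemma}\label{lem:telescope}
Let $R$ be a compatible relation on a semigroup $S$, and let $\Gamma\subset S$ be a subsemigroup that is a group with identity $e$. If $\gamma_0=e,\gamma_1,\dots,\gamma_n\in\Gamma$ and $(\gamma_{i+1},\gamma_i)\in R$ for $0\le i<n$, then $(\gamma_n,e)\in R$.
\end{lemma}

\begin{proof}
Multiplying $(\gamma_{i+1},\gamma_i)$ on the right by $(\gamma_i^{-1},\gamma_i^{-1})\in R$ gives $(\gamma_{i+1}\gamma_i^{-1},e)\in R$. The product of these pairs in the order $i=n-1,\dots,0$ is
\[
(\gamma_n\gamma_{n-1}^{-1}\,\gamma_{n-1}\gamma_{n-2}^{-1}\cdots\gamma_1\gamma_0^{-1},\ e^n)=(\gamma_n,e).\qedhere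
\]
\end{proof}

Suppose that $e$ is an idempotent such that $eSe$ is a group. In a semigroup of loops, any $z$ shrinks to $1$ through the elements $\hat m_{i/n}(z)$ in steps of size $1/n$; so $eze$ is joined to $e$ by small steps inside the group, and Lemma~\ref{lem:telescope} forces $eze=e$. Call an element $b$ of a monoid $A$ \emph{rigid in $A$} if $bzb=b$ for all $z\in A$. Rigidity alone does not single out an element: if $b$ is rigid in $A$, so is $ab$ for every $a\in A$, since $ab\,z\,ab=a\,b(za)b=ab$. What does single it out, up to $\varepsilon$, is a compatible sequence of rigid elements at heights $\varepsilon,2\varepsilon,\dots$ Two levels show why.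

\begin{example}\label{ex:twolevels}
Let $A\subset B$ be submonoids of a monoid $S$ with a compatible relation $R$. Think of loops of height at most $\varepsilon$ and at most $2\varepsilon$, and of $R=\Delta_\varepsilon$. Let $e_1,b_1$ be rigid in $A$ and $e_2,b_2$ rigid in $B$, with $e_1e_2=e_2e_1=e_2$ and $b_1b_2=b_2b_1=b_2$. Suppose that $(b_1,1)\in R$ and that $(b_2,c)\in R$ for some $c\in A$; for loops, $c=\hat m_{1/2}(b_2)$. We claim $(b_2,e_2)\in R$. By rigidity of $b_1$ and $b_2$,
\[
b_2=b_1b_2b_1=(b_1e_1b_1)(b_2e_2b_2)(b_1e_1b_1).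
\]
Replace each factor $b_1$ by $1$ and each factor $b_2$ by $c$. Since $R$ is compatible, $(b_2,\ e_1\,c\,e_2\,c\,e_1)\in R$. Now $e_2=e_1e_2e_1$ and $e_1$ is rigid in $A\ni c$, so
\[
e_1\,c\,e_2\,c\,e_1=(e_1ce_1)\,e_2\,(e_1ce_1)=e_1e_2e_1=e_2 .
\]
Shrinking $b_2$ all the way to $1$ would cost $2\varepsilon$. Shrinking it by one level costs $\varepsilon$, and the remainder $c$ is absorbed exactly by the copies of $e_1$ on both sides. With $n$ levels the cost is still $\varepsilon$ (Lemma~\ref{lem:compare}).
\end{example}

Two things are missing before this can be applied with $b_i=\hat h(\text{rigid element})$. First, rigid elements are idempotent (take $z=1$), and $\Lambda$ has no idempotent other than $1$. Indeed, for a loop $\gamma$ of height $s>0$ let $\nu(\gamma)\ge1$ be the largest $k$ for which there are $t_1<u_1<t_2<\dots<u_{k-1}<t_k$ with $\gamma(t_i)\ge\frac23s$ and $\gamma(u_i)\le\frac13s$. It is finite by uniform continuity; it depends only on $[\gamma]$, since if $\gamma'\varphi_n\to\gamma$ uniformly, limits of $\varphi_n(t_i)$, $\varphi_n(u_i)$ along a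 subsequence are such points for $\gamma'$; and $\nu(\gamma*\gamma)\ge2\nu(\gamma)$. So we must compactify $\Lambda$ (Section~\ref{sec:sigma}). Second, the image of a rigid element under $\hat h$ absorbs only elements in the image of $\hat h$, so we need submonoids that the maps $\hat h$ carry onto each other (Section~\ref{sec:T}).

\section{The compact monoid $\Sigma$}\label{sec:sigma}

\subsection*{Right topological semigroups}

A \emph{compact right topological semigroup} is a nonempty semigroup $S$ with a compact Hausdorff topology in which $p\mapsto pq$ is continuous for every $q\in S$. A nonempty closed subsemigroup of $S$ is again one. Ellis' theorem says that $S$ contains an idempotent. We recall the argument: by Zorn's lemma and compactness there is a minimal nonempty closed subsemigroup $A$; for $p\in A$ the set $Ap\subset A$ is a closed subsemigroup, so $Ap=A$; then $\{q\in A:qp=p\}$ is a nonempty closed subsemigroup, so it equals $A$ and contains $p$.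

A \emph{left ideal} is a nonempty $L\subset S$ with $SL\subset L$. For $p\in S$ the left ideal $Sp$ is compact. By Zorn's lemma every closed left ideal contains a minimal closed left ideal $L$. For $p\in L$ the closed left ideal $Sp\subset L$ equals $L$; hence $L$ is minimal among all left ideals. An idempotent is \emph{minimal} if it lies in a minimal left ideal.

\begin{lemma}\label{lem:ellis}
Let $S$ be a compact right topological semigroup.
\begin{enumerate}
\item[(a)] If $e\in S$ is idempotent, there is a minimal idempotent $f$ with $ef=fe=f$.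
\item[(b)] If $e$ is a minimal idempotent, then $eSe$ is a group with identity $e$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take a closed minimal left ideal $L\subset Se$ and, by Ellis' theorem, an idempotent $i\in L$. Since $i\in Se$, we have $ie=i$. Put $f=ei\in L$. Then $ff=e(ie)i=eii=f$, $ef=f$, and $fe=e(ie)=ei=f$.

(b) Let $e\in L$ with $L$ a minimal left ideal, and let $p\in eSe\subset Se\subset L$. Then $Sp=L\ni e$, so $rp=e$ for some $r\in S$, and $(ere)p=er(ep)=erp=e$. Thus every element of the monoid $eSe$ has a left inverse in it, and such a monoid is a group.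
\end{proof}

\subsection*{The Samuel compactification of $\Lambda$}

The compactification must see every Lipschitz function on $\Lambda$, and the maps $\hat h$ must extend to it. The Samuel compactification does both. Let $\mathcal U$ be the set of uniformly continuous functions $\Psi:\Lambda\to I$. The map $\lambda\mapsto(\Psi(\lambda))_{\Psi\in\mathcal U}$ from $\Lambda$ to $I^{\mathcal U}$ is injective, because $\rho(\cdot,\lambda)\in\mathcal U$. We identify $\Lambda$ with its image and let $\Sigma$ be its closure. Thus $\Sigma$ is compact Hausdorff, $\Lambda$ is dense in $\Sigma$, each $\Psi\in\mathcal U$ extends to a continuous coordinate function $\tilde\Psi:\Sigma\to I$, and the functions $\tilde\Psi$ separate points. We use two principles.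

\medskip\noindent\emph{Extension.} If $F:\Lambda\to\Sigma$ is a map with $\tilde\Psi F\in\mathcal U$ for all $\Psi\in\mathcal U$, then $F$ extends continuously to $\Sigma\to\Sigma$. Indeed, the map $\Sigma\to I^{\mathcal U}$ whose $\Psi$-coordinate is the extension of $\tilde\Psi F$ is continuous and agrees with $F$ on $\Lambda$, so it maps $\Sigma$ into $\Sigma$. In particular uniformly continuous maps $\Lambda\to\Lambda$ extend.

\medskip\noindent\emph{Density.} Two continuous maps from $\Sigma$ to a Hausdorff space that agree on $\Lambda$ are equal.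

\medskip
For $\Psi\in\mathcal U$ let $\omega_\Psi(\varepsilon)=\sup\{|\Psi(\lambda)-\Psi(\mu)|:\rho(\lambda,\mu)\le\varepsilon\}$; it tends to $0$ with $\varepsilon$, and $\omega_\Psi(\varepsilon)\le\varepsilon$ if $\Psi$ is $1$-Lipschitz.

\begin{lemma}\label{lem:sigma}
The product of $\Lambda$ extends to a product on $\Sigma$ that makes $\Sigma$ a compact right topological monoid with identity $1$, in which moreover $q\mapsto\lambda q$ is continuous for every $\lambda\in\Lambda$. For $h\in C_0$ the map $\hat h$ extends to a continuous homomorphism $\hat h:\Sigma\to\Sigma$ with $\hat h(1)=1$, and $\widehat{hk}=\hat h\hat k$, $\hat m_0\equiv1$, $\hat m_1=\mathrm{id}$. The height extends to a continuous function $\operatorname{ht}:\Sigma\to I$ with $\operatorname{ht}(pq)=\max(\operatorname{ht}p,\operatorname{ht}q)$.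
\end{lemma}

\begin{proof}
For $\lambda\in\Lambda$ the map $\mu\mapsto\lambda\mu$ is $1$-Lipschitz by \eqref{eq:max}, so it extends to a continuous map $q\mapsto\lambda q$ of $\Sigma$. Let $\Psi\in\mathcal U$ and $\lambda,\lambda'\in\Lambda$. By \eqref{eq:max}, $\rho(\lambda\mu,\lambda'\mu)\le\rho(\lambda,\lambda')$, so the inequality
\[
|\tilde\Psi(\lambda q)-\tilde\Psi(\lambda'q)|\le\omega_\Psi(\rho(\lambda,\lambda'))
\]
holds for $q\in\Lambda$. Its left side is continuous in $q$, so it holds for all $q\in\Sigma$. Hence for fixed $q$ the map $\lambda\mapsto\lambda q$ satisfies the hypothesis of the extension principle, and extends to a continuous map $p\mapsto pq$.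

Associativity spreads from $\Lambda$ by density in three steps. For $\lambda,\mu\in\Lambda$, both sides of $(\lambda\mu)r=\lambda(\mu r)$ are continuous in $r$. For $\lambda\in\Lambda$, $r\in\Sigma$, both sides of $(\lambda q)r=\lambda(qr)$ are continuous in $q$, being compositions of a left translation by $\lambda$ and a right translation by $r$. For $q,r\in\Sigma$, both sides of $(pq)r=p(qr)$ are continuous in $p$. Density also gives $1q=q$ and $p1=p$.

The maps $\hat h$ and $\operatorname{ht}$ extend because they are uniformly continuous. The identity $\hat h(pq)=\hat h(p)\hat h(q)$ holds first for $p\in\Lambda$, where $\hat h(p)\in\Lambda$ and both sides are continuous in $q$, and then for all $p$, since both sides are continuous in $p$. The same two steps give the formula for $\operatorname{ht}(pq)$. The remaining identities hold on $\Lambda$ and concern continuous maps.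
\end{proof}

The metric $\rho$ does not come along to $\Sigma$, but the relation ``at distance at most $\varepsilon$'' does. Let $R_\varepsilon$ be the closure of $\Delta_\varepsilon$ in $\Sigma^2$, and let $\Lambda_s=\{\lambda\in\Lambda:\operatorname{ht}\lambda\le s\}$.

\begin{lemma}\label{lem:R}
Let $\varepsilon>0$.
\begin{enumerate}
\item[(a)] $R_\varepsilon$ is a compatible relation on $\Sigma$.
\item[(b)] If $(p,q)\in R_\varepsilon$ and $\Psi\in\mathcal U$, then $|\tilde\Psi(p)-\tilde\Psi(q)|\le\omega_\Psi(\varepsilon)$. Hence $\bigcap_{\varepsilon>0}R_\varepsilon$ is the diagonal of $\Sigma^2$.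
\item[(c)] If $p\in\overline{\Lambda_s}$ and $s|c-c'|\le\varepsilon$, then $(\hat m_c(p),\hat m_{c'}(p))\in R_\varepsilon$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The diagonal of $\Lambda$ lies in $\Delta_\varepsilon$ and is dense in the diagonal of $\Sigma$. For $(\lambda,\mu)\in\Delta_\varepsilon$ the map $(p',q')\mapsto(\lambda p',\mu q')$ is continuous and sends $\Delta_\varepsilon$ into $\Delta_\varepsilon$, hence $R_\varepsilon$ into $R_\varepsilon$. So for $(p',q')\in R_\varepsilon$ the continuous map $(p,q)\mapsto(pp',qq')$ sends $\Delta_\varepsilon$ into $R_\varepsilon$, hence $R_\varepsilon$ into $R_\varepsilon$.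

(b) The inequality defines a closed subset of $\Sigma^2$ containing $\Delta_\varepsilon$. If $(p,q)$ lies in all $R_\varepsilon$, then $\tilde\Psi(p)=\tilde\Psi(q)$ for all $\Psi$, so $p=q$.

(c) The continuous map $p\mapsto(\hat m_c(p),\hat m_{c'}(p))$ sends $\Lambda_s$ into $\Delta_\varepsilon$ by Lemma~\ref{lem:lambda}(d).
\end{proof}

\begin{remark}\label{rem:idem}
Being idempotent is preserved by every $\hat h$, but it is not enough. The closure of $\{[\tau]^k:k\ge1\}$ is a subsemigroup of $\Sigma$, by the two-step argument of Lemma~\ref{lem:R}(a), so it contains an idempotent $e$. Extend the function $\Psi$ of Example~\ref{ex:tent} from $\{[\tau]^k\}$ to $\Lambda$ by \eqref{eq:mcshane}. The equality $|\tilde\Psi(\hat\tau(p))-\tilde\Psi(p)|=\frac12$ passes to the closure, so $(\hat\tau(e),e)\notin R_\varepsilon$ for $\varepsilon<\frac12$.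
\end{remark}

\section{Piecewise linear maps and the submonoids $T_s$}\label{sec:T}

Even for onto $h$, the homomorphism $\hat h$ need not be onto.

\begin{example}\label{ex:zigzag}
Let $h\in M$ be piecewise linear through $(0,0)$, $(\frac13,\frac23)$, $(\frac23,\frac13)$, $(1,1)$. Then $[\tau]\notin\hat h(\Sigma)$. Suppose $\|\tau\varphi-h\gamma\|<\frac16$ for a loop $\gamma$ and $\varphi\in H$. Then $h\gamma(t_3)>\frac56$ for some $t_3$, so $\gamma(t_3)>\frac23$, and there are $t_1<t_2<t_3$ with $\gamma(t_1)=\frac13$, $\gamma(t_2)=\frac23$. Thus $\tau\varphi(t_1)>\frac12$, $\tau\varphi(t_2)<\frac12$, $\tau\varphi(t_3)>\frac12$, although $\{\tau\varphi>\frac12\}$ is an interval. So $\Psi=\rho(\cdot,[\tau])$ is at least $\frac16$ on $\hat h(\Lambda)$, and $\tilde\Psi\ge\frac16$ on $\hat h(\Sigma)\subset\overline{\hat h(\Lambda)}$.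
\end{example}

The remedy is to keep only the elements that lie in the images of all maps at once. To handle this intersection by compactness, the images must form a directed family, and this is an amalgamation property that we prove for piecewise linear maps.

Let $\mathcal L\subset C_0$ be the set of piecewise linear maps (with finitely many breakpoints) that are not constant on any interval. Such a map is linear and injective on each of finitely many pieces, so it has finite fibers, and $\mathcal L$ is closed under composition. It contains $m_c$ for $0<c\le1$. For $s\in(0,1]$ let $\mathcal L_s=\{g\in\mathcal L:g(I)=[0,s]\}$; thus $\mathcal L_1=\mathcal L\cap M$ and $m_s\in\mathcal L_s$.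

\begin{lemma}\label{lem:dense}
$\mathcal L_1$ is dense in $M$ for the sup distance.
\end{lemma}

\begin{proof}
Let $f\in M$ and $0<\varepsilon<\frac12$. Take $0=a_0<\dots<a_n=1$ such that $f$ varies by less than $\varepsilon$ on each $[a_{i-1},a_i]$. Put $v_0=0$ and choose successively $v_i\in I$ with $|v_i-f(a_i)|<\varepsilon$ and $v_i\ne v_{i-1}$. The piecewise linear map $g'$ through the points $(a_i,v_i)$ is in $\mathcal L$ and $\|g'-f\|<2\varepsilon$, so $\mu=\max g'>1-2\varepsilon$. Then $g=g'/\mu\in\mathcal L_1$ and $\|g-g'\|=1-\mu<2\varepsilon$.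
\end{proof}

\begin{lemma}[amalgamation]\label{lem:amalg}
For $f,g\in\mathcal L_s$ there are $\alpha,\beta\in\mathcal L_1$ with $f\alpha=g\beta$, and then $f\alpha\in\mathcal L_s$.
\end{lemma}

\begin{proof}
We first arrange that both maps end at the top. Choose $a>0$ with $f(a)=s$. Let $\kappa=\mathrm{id}$ if $a=1$, and otherwise let $\kappa$ be piecewise linear through $(0,0)$, $(\frac12,1)$, $(1,a)$. Then $\kappa\in\mathcal L_1$, $f\kappa\in\mathcal L_s$ and $f\kappa(1)=s$. Define $\kappa'$ for $g$ in the same way. If $f\kappa\alpha=g\kappa'\beta$, then $\kappa\alpha,\kappa'\beta\in\mathcal L_1$ solve the original problem. So we may assume $f(1)=g(1)=s$.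

Let $C=\{c_0<\dots<c_N\}$ be the set of values of $f$ and $g$ at their breakpoints and at $0,1$. Then $c_0=0$, $c_N=s$, $N\ge1$. The sets $f^{-1}(C)=\{a_0<\dots<a_n\}$ and $g^{-1}(C)=\{b_0<\dots<b_m\}$ are finite and contain $0$, $1$ and all breakpoints of $f$, respectively $g$. On $[a_i,a_{i+1}]$ the map $f$ is linear and injective, with values in $C$ at the ends and nowhere else, so it maps this interval onto some $[c_k,c_{k+1}]$; the same holds for $g$. Write $f(a_i)=c_{f_i}$ and $g(b_j)=c_{g_j}$. Then $|f_{i+1}-f_i|=|g_{j+1}-g_j|=1$, $f_0=g_0=0$, $f_n=g_m=N$.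

Consider the finite graph with vertices $(i,j)$ such that $f_i=g_j$, two vertices $(i,j)$, $(i',j')$ being joined if $|i-i'|=|j-j'|=1$. Let $u$ and $v$ be the numbers of indices $i'$ adjacent to $i$ with $f_{i'}=f_i+1$ and $f_{i'}=f_i-1$, and define $u',v'$ for $j$ and $g$ likewise. An edge moves both values up or both down, so $(i,j)$ has degree $uu'+vv'$.
\begin{itemize}
\item If $0<i<n$ and $0<j<m$, the degree is $uu'+(2-u)(2-u')=4-2u-2u'+2uu'$, which is even.
\item If $i=0$, then $(u,v)=(1,0)$ and $g_j=0$, so $j\ne m$ and all indices adjacent to $j$ have larger value. The degree $u'$ is $2$ for $0<j<m$ and $1$ for $j=0$.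
\item If $i=n$, then $(u,v)=(0,1)$ and $g_j=N$, so $j\neq0$. The degree $v'$ is $2$ for $0<j<m$ and $1$ for $j=m$.
\item If $j\in\{0,m\}$ and $0<i<n$, exchanging $f$ and $g$ in the last two cases gives degree $2$.
\end{itemize}
So $(0,0)$ and $(n,m)$ are the only vertices of odd degree. Each component has an even number of such vertices, so there is a path $(i_0,j_0)=(0,0),\dots,(i_L,j_L)=(n,m)$. Let $\alpha,\beta$ be linear on each $J_k=[\frac kL,\frac{k+1}L]$ with $\alpha(\frac kL)=a_{i_k}$, $\beta(\frac kL)=b_{j_k}$. They are nonconstant on each $J_k$ and go from $0$ to $1$, so $\alpha,\beta\in\mathcal L_1$. Since $\alpha(J_k)$ is one of the intervals $[a_i,a_{i+1}]$, the map $f\alpha$ is linear on $J_k$; so is $g\beta$, and the two have the same values at the ends of $J_k$. Hence $f\alpha=g\beta$, and $f\alpha(I)=f(I)=[0,s]$.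
\end{proof}

For instance, if $(f_i)=(0,1,0,1,2)$ and $(g_j)=(0,1,2,1,2)$, the graph consists of the isolated vertex $(1,3)$ and the path $(0,0)$, $(1,1)$, $(2,0)$, $(3,1)$, $(4,2)$, $(3,3)$, $(4,4)$. The common map visits the levels $0,1,0,1,2,1,2$: it performs the zigzag of $f$ and then that of $g$.

\begin{definition}\label{def:T}
Put $T_0=\{1\}$ and $T_s=\bigcap_{g\in\mathcal L_s}\hat g(\Sigma)$ for $s\in(0,1]$. For $h\in\mathcal L$ put $\bar h(s)=\max h([0,s])$.
\end{definition}

The function $\bar h$ is nondecreasing, $h([0,s])=[0,\bar h(s)]$, and $\bar h(s)>0$ for $s>0$ because $h$ is not constant on $[0,s]$. The family $\{\hat g(\Sigma):g\in\mathcal L_s\}$ is downward directed: if $g_1\alpha=g_2\beta$ as in Lemma~\ref{lem:amalg}, then $\widehat{g_1\alpha}(\Sigma)\subset\hat g_1(\Sigma)\cap\hat g_2(\Sigma)$. Recall that a downward directed family of nonempty compact sets $K_g\subset\Sigma$ has nonempty intersection. Applied to the sets $K_g\cap F^{-1}(y)$, this gives $F(\bigcap K_g)=\bigcap F(K_g)$ for continuous $F:\Sigma\to\Sigma$.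

\begin{lemma}\label{lem:T}
\begin{enumerate}
\item[(a)] Each $T_s$ is a closed submonoid of $\Sigma$ contained in $\overline{\Lambda_s}$.
\item[(b)] $T_{s'}\subset T_s$ for $s'\le s$.
\item[(c)] $\hat h(T_s)=T_{\bar h(s)}$ for $h\in\mathcal L$ and $s>0$. Moreover $\hat m_c(T_s)=T_{cs}$ for all $c,s\in I$.
\item[(d)] $T_1$ contains an element of height $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each $\hat g(\Sigma)$ is a compact submonoid, as the image of a continuous unital homomorphism. For $s>0$, $T_s\subset\hat m_s(\Sigma)\subset\overline{\hat m_s(\Lambda)}\subset\overline{\Lambda_s}$.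

(b) For $s'=0$ use $1\in T_s$. Let $0<s'<s$, $g\in\mathcal L_s$ and $r=\min g^{-1}(s')>0$. Then $g<s'$ on $[0,r)$, so $g([0,r])=[0,s']$ and $gm_r\in\mathcal L_{s'}$. Hence $T_{s'}\subset\hat g\hat m_r(\Sigma)\subset\hat g(\Sigma)$.

(c) Let $t=\bar h(s)$. By directedness, $\hat h(T_s)=\bigcap_{g\in\mathcal L_s}\widehat{hg}(\Sigma)$. Each $hg$ lies in $\mathcal L_t$, so $\hat h(T_s)\supset T_t$. Conversely, let $k\in\mathcal L_t$. Lemma~\ref{lem:amalg} applied to $hm_s,k\in\mathcal L_t$ gives $hm_s\alpha=k\beta$. With $g=m_s\alpha\in\mathcal L_s$ we get $\hat h(T_s)\subset\widehat{hg}(\Sigma)=\widehat{k\beta}(\Sigma)\subset\hat k(\Sigma)$. Hence $\hat h(T_s)\subset T_t$. The statement on $m_c$ is the case $h=m_c$ if $c,s>0$; if $c=0$ or $s=0$, both sides are $\{1\}$.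

(d) The compact sets $\hat g(\Sigma)\cap\{\operatorname{ht}=1\}$, $g\in\mathcal L_1$, are downward directed, and they are nonempty because they contain $[g\tau]$.
\end{proof}

\section{Rigid elements and towers}\label{sec:rigid}

Call $b$ \emph{$s$-rigid} if it is rigid in $T_s$, that is, $b\in T_s$ and $bzb=b$ for all $z\in T_s$.

\begin{lemma}\label{lem:rigid}
Let $s>0$.
\begin{enumerate}
\item[(a)] Every minimal idempotent $e$ of the semigroup $T_s$ is $s$-rigid.
\item[(b)] If $b$ is $s$-rigid and $h\in\mathcal L$, then $\hat h(b)$ is $\bar h(s)$-rigid.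
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:ellis}(b), $\Gamma=eT_se$ is a group with identity $e$. Let $z\in T_s$ and $n\ge1$. By Lemma~\ref{lem:T}(b),(c), $z_i=\hat m_{i/n}(z)\in T_{is/n}\subset T_s$ for $0\le i\le n$, so the shrinking path stays in $T_s$; and $z_0=1$, $z_n=z$. Put $\gamma_i=ez_ie\in\Gamma$, so that $\gamma_0=e$ and $\gamma_n=eze$. By Lemmas~\ref{lem:T}(a) and \ref{lem:R}(c), $(z_{i+1},z_i)\in R_{1/n}$, and multiplying by $(e,e)$ on both sides gives $(\gamma_{i+1},\gamma_i)\in R_{1/n}$. Lemma~\ref{lem:telescope} yields $(eze,e)\in R_{1/n}$. As $n$ is arbitrary, $eze=e$ by Lemma~\ref{lem:R}(b).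

(b) By Lemma~\ref{lem:T}(c), $\hat h(b)\in T_{\bar h(s)}$, and every $z\in T_{\bar h(s)}$ is $\hat h(z')$ with $z'\in T_s$. So $\hat h(b)\,z\,\hat h(b)=\hat h(bz'b)=\hat h(b)$.
\end{proof}

\begin{definition}\label{def:tower}
Let $0<t_1\le t_2\le\dots\le t_n\le1$. A \emph{tower} over $(t_1,\dots,t_n)$ is a sequence $(b_1,\dots,b_n)$ such that $b_i$ is $t_i$-rigid and $b_ib_j=b_{\max(i,j)}$ for all $i,j$.
\end{definition}

\begin{lemma}\label{lem:towers}
\begin{enumerate}
\item[(a)] For every finite set $D\subset(0,1]$ there are $d$-rigid elements $e(d)$, $d\in D$, with $e(d)e(d')=e(\max(d,d'))$. Thus $(e(t_1),\dots,e(t_n))$ is a tower whenever $t_1\le\dots\le t_n$ lie in $D$.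
\item[(b)] If $(b_1,\dots,b_n)$ is a tower over $(s_1,\dots,s_n)$ and $h\in\mathcal L$, then $(\hat h(b_1),\dots,\hat h(b_n))$ is a tower over $(\bar h(s_1),\dots,\bar h(s_n))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $D=\{d_1<\dots<d_K\}$, $d_0=0$, $f_0=1$. Given an idempotent $f_{j-1}\in T_{d_{j-1}}\subset T_{d_j}$, Lemma~\ref{lem:ellis}(a) in the semigroup $T_{d_j}$ gives a minimal idempotent $f_j$ of $T_{d_j}$ with $f_jf_{j-1}=f_{j-1}f_j=f_j$. It is $d_j$-rigid by Lemma~\ref{lem:rigid}(a). For $i<j$, induction on $j$ gives $f_jf_i=f_jf_{j-1}f_i=f_jf_{j-1}=f_j$ and $f_if_j=f_if_{j-1}f_j=f_{j-1}f_j=f_j$. Put $e(d_j)=f_j$.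

(b) Use Lemma~\ref{lem:rigid}(b) and that $\hat h$ is a homomorphism.
\end{proof}

The next lemma is Example~\ref{ex:twolevels} with $n$ levels.

\begin{lemma}[comparison of towers]\label{lem:compare}
Let $0=t_0<t_1\le\dots\le t_n\le1$ with $t_i-t_{i-1}\le\varepsilon$ for all $i$. If $(b_1,\dots,b_n)$ and $(e_1,\dots,e_n)$ are towers over $(t_1,\dots,t_n)$, then $(b_n,e_n)\in R_\varepsilon$.
\end{lemma}

\begin{proof}
Let $c_i=\hat m_{t_{i-1}/t_i}(b_i)$. Then $c_1=1$ and $c_i\in T_{t_{i-1}}$ by Lemma~\ref{lem:T}(c). Since $b_i\in\overline{\Lambda_{t_i}}$ and $t_i(1-t_{i-1}/t_i)\le\varepsilon$, Lemma~\ref{lem:R}(c) gives $(b_i,c_i)\in R_\varepsilon$. Put $\beta_i=c_ie_ic_i$. As $b_i$ is $t_i$-rigid and $e_i\in T_{t_i}$, we have $b_i=b_ie_ib_i$, so $(b_i,\beta_i)\in R_\varepsilon$ by compatibility. The tower relations give $b_n=b_1\cdots b_{n-1}b_nb_{n-1}\cdots b_1$, so compatibility gives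
\[
(b_n,\ \beta_1\cdots\beta_{n-1}\,\beta_n\,\beta_{n-1}\cdots\beta_1)\in R_\varepsilon .
\]
It remains to show that the second entry is $e_n$. For $i<n$ and $z\in T_{t_i}$, rigidity of $e_i$ and the tower relations give
\begin{equation}\label{eq:absorb}
e_ize_{i+1}=(e_ize_i)e_{i+1}=e_{i+1},\qquad e_{i+1}ze_i=e_{i+1}(e_ize_i)=e_{i+1}.
\end{equation}
We claim that $\beta_1\cdots\beta_i=e_ic_i$ and $\beta_i\cdots\beta_1=c_ie_i$. For $i=1$ both say $\beta_1=e_1$, which holds since $c_1=1$. For the inductive step, $c_i\in T_{t_{i-1}}\subset T_{t_i}$ and $c_{i+1}\in T_{t_i}$, so $c_ic_{i+1}$ and $c_{i+1}c_i$ lie in $T_{t_i}$, and \eqref{eq:absorb} gives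
\[
e_ic_i\,\beta_{i+1}=e_i(c_ic_{i+1})e_{i+1}\,c_{i+1}=e_{i+1}c_{i+1},\qquad
\beta_{i+1}\,c_ie_i=c_{i+1}\,e_{i+1}(c_{i+1}c_i)e_i=c_{i+1}e_{i+1}.
\]
For $n=1$ the second entry is $\beta_1=e_1$. For $n\ge2$ it is $(\beta_1\cdots\beta_n)(\beta_{n-1}\cdots\beta_1)=e_n(c_nc_{n-1})e_{n-1}=e_n$ by \eqref{eq:absorb}.
\end{proof}

The ascending half $\beta_1\cdots\beta_n=e_nc_n$ alone leaves the remainder $c_n$; the descending half is there to absorb it.

\begin{proposition}\label{prop:fixed}
For every finite $\Phi\subset\mathcal L_1$ and $\varepsilon>0$ there is $e\in T_1$ with $\operatorname{ht}e=1$ and $(\hat h(e),e)\in R_\varepsilon$ for all $h\in\Phi$.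
\end{proposition}

\begin{proof}
Choose $N$ such that $|u-v|\le1/N$ implies $|h(u)-h(v)|\le\varepsilon$ for all $h\in\Phi$, and let $s_i=i/N$. One element $e$ has to serve all $h\in\Phi$, so we build one family of rigid elements over all the levels that occur: let
\[
D=\{s_i:1\le i\le N\}\cup\{\bar h(s_i):h\in\Phi,\ 1\le i\le N\}\subset(0,1],
\]
take $e(d)$, $d\in D$, from Lemma~\ref{lem:towers}(a), and put $e=e(1)$. If $p\in T_1$ has height $1$ (Lemma~\ref{lem:T}(d)), then $e=epe$ gives $\operatorname{ht}e\ge\operatorname{ht}p=1$.

Fix $h\in\Phi$ and let $t_i=\bar h(s_i)$. Then $0=t_0<t_1\le\dots\le t_N$, and $t_N=1$ because $h$ is onto. Write $t_i=h(u)$ with $u\le s_i$. If $u\le s_{i-1}$, then $t_i=t_{i-1}$; otherwise $|u-s_{i-1}|\le1/N$ and $t_i\le h(s_{i-1})+\varepsilon\le t_{i-1}+\varepsilon$. By Lemma~\ref{lem:towers}, both $(\hat h(e(s_i)))_{1\le i\le N}$ and $(e(t_i))_{1\le i\le N}$ are towers over $(t_1,\dots,t_N)$. Their last terms are $\hat h(e)$ and $e$, and Lemma~\ref{lem:compare} applies.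
\end{proof}

Surjectivity of $h$ is used only to have $t_N=1$, and it cannot be dropped: for $h=m_{1/2}$ and $\operatorname{ht}e=1$ we have $\operatorname{ht}\hat h(e)=\frac12$, so $(\hat h(e),e)\notin R_\varepsilon$ for $\varepsilon<\frac12$ by Lemma~\ref{lem:R}(b).

\begin{proof}[Proof of Proposition~\ref{prop:core}]
We approximate $\Phi$ by piecewise linear maps, approximate $e$ by a loop, and rescale the loop to height $1$. For each $h\in\Phi$ choose $h'\in\mathcal L_1$ with $\|h-h'\|\le\eta/8$ (Lemma~\ref{lem:dense}), and let $\Phi'$ be the set of these $h'$. Take $e$ from Proposition~\ref{prop:fixed} for $\Phi'$ and $\varepsilon=\eta/8$. Loops of height $1$ belong to $M$, and $\Psi_j$, being $1$-Lipschitz for $\rho$, defines a $1$-Lipschitz function on their classes. Extend it by \eqref{eq:mcshane} to a $1$-Lipschitz $\Psi'_j:\Lambda\to I$. By Lemma~\ref{lem:R}(b), $|\tilde\Psi'_j(\hat h'(e))-\tilde\Psi'_j(e)|\le\eta/8$ for all $h'\in\Phi'$ and $j$.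

Choose $\varepsilon'\in(0,1)$, $\varepsilon'\le\eta/8$, such that $|u-v|\le\varepsilon'$ implies $|h'(u)-h'(v)|\le\eta/8$ for $h'\in\Phi'$. The set of $p\in\Sigma$ with $\operatorname{ht}p>1-\varepsilon'$ and $|\tilde\Psi'_j(\hat h'(p))-\tilde\Psi'_j(p)|<\eta/4$ for all $h',j$ is open and contains $e$, so it contains the class of a loop $\gamma$. Let $w=\gamma/\max\gamma$. It is a loop of height $1$, so $w\in M$, and $\|w-\gamma\|=1-\max\gamma<\varepsilon'\le\eta/8$; hence also $\|h'w-h'\gamma\|\le\eta/8$. The loop $h'w$ has height $1$ because $h'$ and $w$ are onto. Therefore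
\begin{align*}
|\Psi_j(h'w)-\Psi_j(w)|&=|\Psi'_j([h'w])-\Psi'_j([w])|\\
&\le\|h'w-h'\gamma\|+|\Psi'_j([h'\gamma])-\Psi'_j([\gamma])|+\|\gamma-w\|<\tfrac\eta8+\tfrac\eta4+\tfrac\eta8=\tfrac\eta2 .
\end{align*}
Finally $|\Psi_j(hw)-\Psi_j(h'w)|\le\|hw-h'w\|\le\eta/8$, so $|\Psi_j(hw)-\Psi_j(w)|<\eta$.
\end{proof}

\section{An approximate Ramsey property of $M$}\label{sec:ramsey}

The colorings of $M$ that come from a flow see the parametrization, and closeness must be measured in the sup distance. For $f\in M$ and nonempty $C\subset M$ let $\operatorname{dist}(f,C)=\inf_{f'\in C}\|f-f'\|$.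

\begin{proposition}\label{prop:ramsey}
Let $M=C_1\cup\dots\cup C_l$, let $\Phi\subset M$ be finite and $\varepsilon>0$. Then there are $w\in M$ and $j$ with $C_j\ne\emptyset$ and $\operatorname{dist}(hw,C_j)<\varepsilon$ for all $h\in\Phi$.
\end{proposition}

Since we are free to choose $w$, we may replace the coloring by any of its right translates $f\mapsto\text{color of }fw$, and, up to a small error on finitely many $f$, by any pointwise limit of translates. These limits form a compact space on which $H$ acts, and a fixed point is a limit coloring that ignores the parametrization.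

\begin{proof}
We may assume $\varepsilon<1$ and, discarding empty sets, that all $C_j\neq\emptyset$. Let $\Psi_j(f)=\operatorname{dist}(f,C_j)\in I$. For $w\in M$ define $\xi^w\in I^{M\times\{1,\dots,l\}}$ by $\xi^w(f,j)=\Psi_j(fw)$, and let $X$ be the closure of $\{\xi^w:w\in M\}$ in the product topology. Every $\xi\in X$ satisfies
\begin{equation}\label{eq:xi}
|\xi(f,j)-\xi(f',j)|\le\|f-f'\|,\qquad\min_j\xi(f,j)=0\qquad(f,f'\in M).
\end{equation}
Indeed, these are closed conditions, and $\xi^w$ satisfies them because $\|fw-f'w\|\le\|f-f'\|$ and $fw$ lies in some $C_j$.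

For $h\in M$ put $(h\xi)(f,j)=\xi(fh,j)$. Then $(h'(h\xi))(f,j)=\xi(fh'h,j)=((h'h)\xi)(f,j)$, so this is a left action of $M$ by continuous maps, and $h\xi^w=\xi^{hw}$ shows that $X$ is invariant. The action of $H$ on $X$ is jointly continuous: by \eqref{eq:xi},
\[
|\xi(fh,j)-\xi_0(fh_0,j)|\le\|fh-fh_0\|+|\xi(fh_0,j)-\xi_0(fh_0,j)|,
\]
and as $(h,\xi)\to(h_0,\xi_0)$ the first term tends to $0$ by uniform continuity of $f$, the second by pointwise convergence. By Pestov's theorem \cite{Pestov} some $\xi\in X$ is fixed by $H$: $\xi(f\varphi,j)=\xi(f,j)$ for $\varphi\in H$. Then $|\xi(f,j)-\xi(f',j)|=|\xi(f\varphi,j)-\xi(f',j)|\le\|f\varphi-f'\|$ for all $\varphi\in H$, so each $\xi(\cdot,j)$ is $1$-Lipschitz for $\rho$.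

Proposition~\ref{prop:core} gives $w_0\in M$ with $|\xi(hw_0,j)-\xi(w_0,j)|<\varepsilon/3$ for all $h\in\Phi$ and $j$. By \eqref{eq:xi} fix $j$ with $\xi(w_0,j)=0$. Since $\xi\in X$ and $\Phi$ is finite, there is $w_1\in M$ with $|\xi^{w_1}(hw_0,j)-\xi(hw_0,j)|<\varepsilon/3$ for $h\in\Phi$. Then $w=w_0w_1$ satisfies $\operatorname{dist}(hw,C_j)=\xi^{w_1}(hw_0,j)<2\varepsilon/3$ for $h\in\Phi$.
\end{proof}

\section{The pseudoarc seen from a point}\label{sec:pseudoarc}

Besides chainability we use the following facts about $P$. Hereditary indecomposability is never used directly; it enters only through (A) and (C).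

\begin{enumerate}
\item[(A)] $P$ is homogeneous \cite{Bing,Moise}.
\item[(B)] A transitive continuous action of a Polish group on a Polish space has open orbit maps \cite{Effros}. In particular \cite{Ungar}, for every $\eta>0$ there is $\theta>0$ such that $d(a,b)<\theta$ implies $k(a)=b$ for some $k\in G$ with $d(k(z),z)<\eta$ for all $z\in P$.
\item[(C)] If $f_1,f_2:P\to X$ are continuous surjections onto a chainable continuum $X$ and $\varepsilon>0$, there is $h\in G$ with $\sup_zd_X(f_1(z),f_2(h(z)))<\varepsilon$ \cite{IS}. We use this for $X=I$.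
\end{enumerate}

To get the second statement of (B) from the first, let $U$ be the open set of $k\in G$ moving all points by less than $\eta/2$, and let $\theta$ be a Lebesgue number of the open cover $\{Uc:c\in P\}$. If $a=k_1(c)$ and $b=k_2(c)$ with $k_1,k_2\in U$, take $k=k_2k_1^{-1}$.

A continuous $q:P\to\mathbb R$ is \emph{$\eta$-fine} if all its fibers have diameter less than $\eta$. We use repeatedly that
\begin{equation}\label{eq:fine}
\text{if $q$ is $\eta$-fine, there is $\sigma>0$ such that } |q(a)-q(b)|\le\sigma\ \Rightarrow\ d(a,b)<\eta ;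
\end{equation}
otherwise compactness would give two points of one fiber at distance at least $\eta$. Chainability gives, for every $\eta<\operatorname{diam}P$, an $\eta$-fine surjection $P\to I$. Take a chain $U_1,\dots,U_n$ of sets of diameter less than $\eta$ and a partition of unity $\phi_i$ with $\phi_i=0$ off $U_i$, and let $p=\sum_ii\phi_i$. At each point at most two consecutive $\phi_i$ are nonzero, so $p^{-1}(t)\subset U_{\lfloor t\rfloor}$. The image of $p$ is a compact interval, nondegenerate since $\eta<\operatorname{diam}P$, and we rescale it to $I$.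

Fix $x\in P$. Let $\mathcal F$ be the set of continuous surjections $f:P\to I$ with $f(x)=0$, and $\mathcal Q=\{q\in\mathcal F:q^{-1}(0)=\{x\}\}$. If $h\in M$, $f\in\mathcal F$ and $g\in G_x$, then $hf$ and $fg$ are in $\mathcal F$. The first lemma says that $x$ is an endpoint of $P$ at every scale.

\begin{lemma}\label{lem:P1}
For every $\eta>0$ there is an $\eta$-fine $q\in\mathcal Q$.
\end{lemma}

\begin{proof}
For large $n$ take $\frac1n$-fine surjections $p_n:P\to I$ and points $y_n$ with $p_n(y_n)=0$. Along a subsequence $y_n\to y$. We first move the $y_n$ to $y$. Given $\eta_1>0$, take $\theta$ from (B) for $\eta_1/4$, and $n$ in the subsequence with $\frac1n<\eta_1/4$ and $d(y_n,y)<\theta$. Take $k\in G$ with $k(y)=y_n$ moving points by less than $\eta_1/4$. Then $p_nk$ is onto, sends $y$ to $0$, and $p_nk(a)=p_nk(b)$ implies $d(a,b)<\frac1n+\eta_1/2\le\frac34\eta_1$. So for every $\eta_1$ there is an $\eta_1$-fine surjection $p$ with $p(y)=0$.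

By (A) fix $\ell\in G$ with $\ell(x)=y$. The fibers of $p\ell$ are the images under $\ell^{-1}$ of the fibers of $p$, and $\ell^{-1}$ is uniformly continuous. So for small $\eta_1$ the map $q_0=p\ell\in\mathcal F$ is $\eta$-fine.

It remains to shrink the fiber over $0$ to $\{x\}$. Take $\sigma$ from \eqref{eq:fine} for $q_0$, and $\kappa>0$ with $\kappa\operatorname{diam}P\le\sigma$. Let $q_1=q_0+\kappa\,d(\cdot,x)$ and $q=q_1/\max q_1$. Then $q^{-1}(0)=\{x\}$, and $q$ is onto $I$ because $P$ is connected. If $q(a)=q(b)$, then $|q_0(a)-q_0(b)|=\kappa|d(a,x)-d(b,x)|\le\sigma$, so $d(a,b)<\eta$; the fibers are compact, so $q$ is $\eta$-fine.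
\end{proof}

The next lemma is (C) with the base point respected. The condition $q^{-1}(0)=\{x\}$ is what forces the homeomorphism given by (C) to move $x$ only slightly, so that (B) can correct it.

\begin{lemma}\label{lem:P2}
If $q\in\mathcal Q$, $f\in\mathcal F$ and $\varepsilon>0$, there is $g\in G_x$ with $\|qg-f\|<\varepsilon$.
\end{lemma}

\begin{proof}
Choose $\eta$ such that $d(a,b)<\eta$ implies $|q(a)-q(b)|<\varepsilon/2$, and $\theta$ from (B) for $\eta$. On the compact set $\{z:d(z,x)\ge\theta\}$ the map $q$ is positive, so there is $\varepsilon_2\in(0,\varepsilon/2]$ such that $q(z)<\varepsilon_2$ implies $d(z,x)<\theta$. By (C) there is $h\in G$ with $\|f-qh\|<\varepsilon_2$. As $f(x)=0$, we get $q(h(x))<\varepsilon_2$ and $d(h(x),x)<\theta$. Take $k\in G$ with $k(h(x))=x$ moving points by less than $\eta$, and put $g=kh\in G_x$. Then $\|qg-f\|\le\|qkh-qh\|+\|qh-f\|<\varepsilon$.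
\end{proof}

This is the property that distinguishes $P$ from the arc: for $I$ in place of $P$, $x=0$, $q=\mathrm{id}$ and $f=\tau$, every $g\in H$ has $\|qg-f\|=1$, attained at the point $1$.

\begin{lemma}\label{lem:P3}
If $f_0,\dots,f_r\in\mathcal F$ and $0<\varepsilon<1$, there are $p\in\mathcal Q$ and $h_0,\dots,h_r\in M$ with $\|f_i-h_ip\|\le\varepsilon$ for all $i$.
\end{lemma}

\begin{proof}
Let $\eta$ be such that $d(a,b)<\eta$ implies $|f_i(a)-f_i(b)|<\varepsilon/2$ for all $i$. Take an $\eta$-fine $p\in\mathcal Q$ and $\sigma$ from \eqref{eq:fine}. Let $0=a_0<\dots<a_N=1$ have mesh at most $\sigma$, and choose $z_0=x$ and $z_j\in p^{-1}(a_j)$. Let $h_i'$ be piecewise linear through the points $(a_j,f_i(z_j))$; then $h_i'\in C_0$. If $p(z)\in[a_j,a_{j+1}]$, then $z$ is within $\eta$ of $z_j$ and of $z_{j+1}$, so $f_i(z)$ is within $\varepsilon/2$ of $f_i(z_j)$, of $f_i(z_{j+1})$, and of their convex combination $h_i'(p(z))$. Hence $\|f_i-h_i'p\|<\varepsilon/2$. Since $f_i$ takes the value $1$, the number $\mu_i=\max h_i'$ lies in $(1-\varepsilon/2,1]$. Put $h_i=h_i'/\mu_i\in M$;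 then $\|h_i-h_i'\|=1-\mu_i<\varepsilon/2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X$ be a $G_x$-flow. Recall that the neighborhoods of the diagonal in $X\times X$, called \emph{entourages}, form the uniform structure of the compact Hausdorff space $X$: every entourage contains a closed one, the closed ones intersect in the diagonal, and for every entourage $V$ there is a symmetric entourage $W$ with $W\circ W\circ W\subset V$.

\emph{Step 1: approximate fixed points suffice.} For finite $F\subset G_x$ and a closed entourage $V$ let $X(F,V)=\{y\in X:(gy,y)\in V\text{ for all }g\in F\}$. These sets are closed, and $X(F\cup F',V\cap V')\subset X(F,V)\cap X(F',V')$. If all are nonempty, they have a common point $y$, and $(gy,y)$ lies in every closed entourage, so $gy=y$ for all $g\in G_x$. So fix $F=\{g_1,\dots,g_r\}$ and $V$, put $g_0=1$, and take $W$ as above.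

\emph{Step 2: one map to $I$ controls the action.} The continuous map $(u,\xi)\mapsto(u\xi,\xi)$ sends $\{1\}\times X$ into the interior of $W$. As $X$ is compact, there is $\eta>0$ such that $u\in G_x$ and $\sup_zd(u(z),z)<\eta$ imply $(u\xi,\xi)\in W$ for all $\xi\in X$. Take an $\eta/2$-fine $q\in\mathcal Q$ and, by \eqref{eq:fine}, $\varepsilon\in(0,1)$ such that $|q(a)-q(b)|\le4\varepsilon$ implies $d(a,b)<\eta/2$. Then
\begin{equation}\label{eq:star}
g,g'\in G_x,\ \|qg-qg'\|\le4\varepsilon\quad\Longrightarrow\quad(g\xi,g'\xi)\in W\ \text{ for all }\xi\in X .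
\end{equation}
Indeed, $d(g(z),g'(z))<\eta/2$ for all $z$, so $u=g(g')^{-1}$ satisfies $\sup_zd(u(z),z)\le\eta/2<\eta$, and $(g\xi,g'\xi)=(u(g'\xi),g'\xi)$.

\emph{Step 3: the coloring.} Fix $\xi_0\in X$. For each $f\in M$ choose, by Lemma~\ref{lem:P2}, $g_f\in G_x$ with $\|qg_f-fq\|<\varepsilon$. Every point of $X$ has an open neighborhood $B$ with $B\times B\subset W$; cover $X$ by finitely many such sets $B_1,\dots,B_l$. Let $C_j=\{f\in M:g_f\xi_0\in B_j\}$, so that $M=C_1\cup\dots\cup C_l$.

\emph{Step 4: the point $y$.} Lemma~\ref{lem:P3} applied to $qg_0,\dots,qg_r\in\mathcal F$ gives $p\in\mathcal Q$ and $h_i\in M$ with $\|qg_i-h_ip\|\le\varepsilon$. Proposition~\ref{prop:ramsey} for $\Phi=\{h_0,\dots,h_r\}$ gives $w\in M$, an index $j$ and $f_i\in C_j$ with $\|h_iw-f_i\|<\varepsilon$ for $0\le i\le r$. Lemma~\ref{lem:P2} applied to $p\in\mathcal Q$ and $wq\in\mathcal F$, together with uniform continuity of the $h_i$, gives $k\in G_x$ with $\|h_ipk-h_iwq\|<\varepsilon$ for all $i$. Then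
\[
\|qg_ik-qg_{f_i}\|\le\|qg_ik-h_ipk\|+\|h_ipk-h_iwq\|+\|h_iwq-f_iq\|+\|f_iq-qg_{f_i}\|\le4\varepsilon .
\]
Put $y=k\xi_0$. By \eqref{eq:star}, $(g_iy,g_{f_i}\xi_0)\in W$ for $0\le i\le r$; for $i=0$ this says $(y,g_{f_0}\xi_0)\in W$. Also $(g_{f_i}\xi_0,g_{f_0}\xi_0)\in B_j\times B_j\subset W$. Since $W$ is symmetric, $(g_iy,y)\in W\circ W\circ W\subset V$ for all $i$, so $y\in X(F,V)$.
\end{proof}

\section{Minimal flows and maximal extremely amenable subgroups}\label{sec:flows}

\begin{proof}[Proof of Theorem~\ref{thm:flows}]
(a) Let $y\ne x$, $z\in P$ and $\eta>0$. Take an $\eta$-fine $q\in\mathcal Q$ and $\sigma$ from \eqref{eq:fine}. Since $y\neq x$, we have $q(y)>0$, and therefore some $h\in M$ has $h(q(y))=q(z)$: take $h$ piecewise linear through $(0,0)$, $(q(y),q(z))$, $(1,1)$ if $q(y)<1$, and through $(0,0)$, $(\frac12,1)$, $(1,q(z))$ if $q(y)=1$. Lemma~\ref{lem:P2} applied to $hq\in\mathcal F$ gives $g\in G_x$ with $\|qg-hq\|<\sigma$. Evaluating at $y$ gives $|q(g(y))-q(z)|<\sigma$, so $d(g(y),z)<\eta$. Hence $G_xy$ is dense. As $P$ has more than one point,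 $y$ is not fixed by $G_x$. Moreover, the only nonempty closed $G_x$-invariant subsets of $P$ are $\{x\}$ and $P$.

(b) The flow $P$ is minimal because $G$ acts transitively. Let $Y$ be a minimal $G$-flow. By Theorem~\ref{thm:main}, $G_x$ fixes some $y_0\in Y$. Define $\phi:P\to Y$ by $\phi(gx)=gy_0$. It is well defined, since $gx=g'x$ gives $g^{-1}g'\in G_x$ and so $gy_0=g'y_0$, and it is equivariant. For open $U\subset Y$ the set $\phi^{-1}(U)$ is the image of the open set $\{g\in G:gy_0\in U\}$ under $g\mapsto gx$, which is an open map by (B); so $\phi$ is continuous. The image $\phi(P)$ is closed and invariant, hence equal to $Y$. Thus $P$ maps onto every minimal flow.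

The set $\phi^{-1}(y_0)$ is closed, contains $x$ and is $G_x$-invariant, so it is $\{x\}$ or $P$ by (a). In the second case $Y$ is a point. In the first case $\phi$ is injective: if $\phi(gx)=\phi(g'x)$, then $\phi(g^{-1}g'x)=y_0$, so $g^{-1}g'x=x$ and $gx=g'x$. A continuous bijection of compact Hausdorff spaces is a homeomorphism, so $Y$ is isomorphic to $P$. Finally, a minimal flow that maps onto every minimal flow maps onto $P$, so it is not a point, and hence it is isomorphic to $P$.

(c) An extremely amenable subgroup $A\le G$ acts continuously on $P$, so it fixes some $z$, that is, $A\le G_z$. Each $G_y$ is extremely amenable by Theorem~\ref{thm:main}. If $G_y\le A$ with $A$ extremely amenable, then $G_y\le A\le G_z$ for some $z$; so $G_y$ fixes $z$, and (a), applied with $y$ in place of $x$, gives $z=y$ and $A=G_y$. Thus each $G_y$ is maximal. Conversely, a maximal extremely amenable subgroup lies in some $G_y$, which is extremely amenable, and therefore equals it.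
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bing} Bing, 1948.

\bibitem{Effros} Effros, 1965.

\bibitem{IS} Irwin and Solecki, \emph{Projective Fra\"{\i}ss\'e limits and the pseudo-arc}, Trans. AMS 358 (2006).

\bibitem{Moise} Moise, 1949.

\bibitem{Pestov} Pestov, Trans. AMS 350 (1998).

\bibitem{Ungar} Ungar, 1975.

\bibitem{Uspenskij} Vladimir Uspenskij, \emph{On extremely amenable groups of homeomorphisms}, arXiv:0710.5785 (2007).

\end{thebibliography}
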